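\title{Quasi-greedy subsequences of weakly null sequences}

\begin{abstract}
We prove that every normalized weakly null sequence in a Banach space has, for each $\epsilon>0$, a quasi-greedy subsequence with constant $3+\epsilon$, and that every infinite-dimensional Banach space contains a normalized quasi-greedy basic sequence. This answers both parts of a problem of Dilworth, Odell, Schlumprecht and Zsak. The main case is that of a $\mathrm c_0$ spreading model. There a counterexample gives a well-founded tree of bad vectors labeled by a finite alphabet, and a well-quasi-order argument for such trees produces two bad vectors such that the functional norming the large part of the first sees almost the same large part on the second and is tiny on the rest of it. The method also bounds projections onto arbitrary sets of large coefficients, with constants that do not depend on the threshold.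
\end{abstract}

\section{Introduction}\label{sec:intro}

Scalars are real, $\mathbb N=\{1,2,\dots\}$, and $\mathrm c_{00}$ is the space of finitely supported real sequences. A sequence $(x_i)$ in a Banach space is \emph{normalized} if $\|x_i\|=1$ for all $i$.

\begin{definition}\label{def:qg}
A normalized sequence $(x_i)$ is \emph{quasi-greedy with constant $C$} if
\begin{equation}\label{eq:qg}
\Big\|\sum_{i\in E}a_ix_i\Big\|\le C\,\Big\|\sum_{i=1}^\infty a_ix_i\Big\|
\end{equation}
whenever $(a_i)\in\mathrm c_{00}$ and either $E=\{i:|a_i|\ge\delta\}$ for some $\delta>0$, or $E$ is an initial segment of $\mathbb N$. It is \emph{quasi-greedy}, or a \emph{quasi-greedy basic sequence}, if this holds for some $C<\infty$.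
\end{definition}

The initial segments make $(x_i)$ a basic sequence with basis constant at most $C$. The threshold sets $\{i:|a_i|\ge\delta\}$ describe the operation of keeping the terms with the largest coefficients, and \eqref{eq:qg} says that this operation is uniformly bounded. If \eqref{eq:qg} held for all finite $E$, the sequence would be unconditional; the unit vector bases of $\mathrm c_0$ and $\ell_p$ have this property with $C=1$. Definition~\ref{def:qg} asks only for those $E$ that the vector itself selects. Even so, it can fail for every subsequence of a sequence.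

\begin{example}\label{ex:summing}
In $\mathrm c_0$ let $x_i=(1,\dots,1,0,0,\dots)$ with $i$ ones. For every subsequence, $\|\sum a_ix_{n_i}\|=\max_j|\sum_{i\ge j}a_i|$. If $(a_i)$ consists of $n$ copies of the block $1,-\frac12,-\frac12$, the tail sums are $0$, $-1$, $-\frac12$, so the vector has norm $1$, while its restriction to $\{i:|a_i|\ge1\}$ has norm $n$. No subsequence of $(x_i)$ is quasi-greedy.
\end{example}

The sequence of Example~\ref{ex:summing} is not weakly null, since every $x_i$ has first coordinate $1$. For weakly null sequences, Dilworth, Kalton and Kutzarova proved: if a normalized weakly null sequence has a spreading model that is not equivalent to the unit vector basis of $\mathrm c_0$, then for every $\epsilon>0$ it has a quasi-greedy subsequence with constant $3+\epsilon$. (Spreading models are recalled in Section~\ref{sec:prelim}.) The following problem is posed in \cite{DOSZ}.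

\medskip
\noindent\textbf{Problem.} \emph{Does every normalized weakly null sequence have a quasi-greedy subsequence? More generally, does every infinite-dimensional Banach space contain a normalized quasi-greedy basic sequence?}
\medskip

Both answers are positive.

\begin{theorem}\label{thm:A}
Let $(x_i)$ be a normalized weakly null sequence in a Banach space and let $\epsilon>0$. Then $(x_i)$ has a quasi-greedy subsequence with constant $3+\epsilon$.
\end{theorem}

\begin{theorem}\label{thm:B}
Every infinite-dimensional Banach space contains, for every $\epsilon>0$, a normalized quasi-greedy basic sequence with constant $3+\epsilon$.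
\end{theorem}

The method bounds the projection onto any set of large coefficients, not only onto the set of all of them.

\begin{theorem}\label{thm:C}
Let $(x_i)$ be a normalized weakly null sequence, $\delta_1\ge\delta_2\ge\dots>0$ and $\epsilon>0$. There is a subsequence $(x_{n_i})$ such that for all $(a_i)\in\mathrm c_{00}$, with $x=\sum a_ix_{n_i}$, and all finite $E\ne\emptyset$ with $|a_i|\ge\delta_{\min E}\|x\|$ for $i\in E$,
\[
\Big\|\sum_{i\in E}a_ix_{n_i}\Big\|\le(4+\epsilon)\|x\|.
\]
Moreover, for each fixed $\delta>0$ there is a subsequence with $\|\sum_{i\in E}a_ix_{n_i}\|\le(3+\epsilon)\|x\|$ for all finite $E\subset\{i:|a_i|\ge\delta\|x\|\}$.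
\end{theorem}

The point of Theorem~\ref{thm:C} is that the constants do not depend on the thresholds. To see why this is in doubt, consider the two possible spreading models. If the spreading model is not $\mathrm c_0$, a vector of norm one supported far out has only boundedly many coefficients of size at least $\delta$, and projections onto small sets far out are bounded by a theorem of Odell; this is Section~\ref{sec:nonc0}. If it is $\mathrm c_0$, a vector of norm one may have arbitrarily many large coefficients. Their sizes fall into classes $[(1+\epsilon)^l,(1+\epsilon)^{l+1})$, and the number of classes above $\delta$ is of order $\log(1/\delta)$. A bound $K$ for each class separately gives $K$ times the number of classes, which is useless for Definition~\ref{def:qg}, where all $\delta>0$ occur. All classes have to be handled at once.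

The paper has an analytic half and a combinatorial half. Section~\ref{sec:matching} isolates a statement about labeled finite sets, the matching proposition, and derives the key estimate from it; Section~\ref{sec:proofs} deduces the three theorems. Section~\ref{sec:trees} reduces the matching proposition to a theorem on labeled well-founded trees. That theorem is proved in Sections~\ref{sec:order}--\ref{sec:delay} by means of a well-quasi-order on such trees.

\section{Preliminaries}\label{sec:prelim}

\subsection*{Sets and Ramsey theory}
We put $\max\emptyset=0$. A finite set $s\subset\mathbb N$ is an \emph{initial segment} of $X\subset\mathbb N$, written $s\sqsubset X$, if $s=X\cap[1,\max s]$. For infinite $A\subset\mathbb N$, $[A]^\omega$ is the set of infinite subsets of $A$, with the topology whose basic open sets are $\{X\in[A]^\omega:s\sqsubset X\}$, $s$ finite. The Galvin--Prikry theorem states that if $[A]^\omega$ is partitioned into finitely many Borel sets, then there is an infinite $B\subset A$ that is \emph{homogeneous}: $[B]^\omega$ lies in one piece. For partitions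 into open sets this is the theorem of Nash-Williams.

\subsection*{Spreading models}
Let $(e_l)$ be the unit vectors of $\mathrm c_{00}$. A normalized sequence $(x_i)$ \emph{generates a spreading model} if for all $n$ and $a_1,\dots,a_n$ the numbers $\|\sum_{l\le n}a_lx_{i_l}\|$ converge as $i_1\to\infty$ over all $i_1<\dots<i_n$; the limit is written $\|\sum_{l\le n}a_le_l\|$, and $(e_l)$ with this seminorm is the spreading model. Subsequences of $(x_i)$ generate the same spreading model. By the theorem of Brunel and Sucheston, every normalized weakly null sequence has a subsequence that generates a spreading model.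

\begin{lemma}\label{lem:sm}
Let $(x_i)$ be normalized and weakly null and generate the spreading model $(e_l)$. Put $\beta_n=\|e_1+\dots+e_n\|$.
\begin{itemize}
\item[(a)] $\|e_l\|=1$ and $\|\sum_{l\le n}a_le_{k_l}\|=\|\sum_{l\le n}a_le_l\|$ for $k_1<\dots<k_n$.
\item[(b)] For fixed $n$, the convergence is uniform for $(a_l)_{l\le n}$ in a bounded set.
\item[(c)] $\|\sum t_la_le_l\|\le\|\sum a_le_l\|$ whenever $0\le t_l\le1$.
\item[(d)] $(\beta_n)$ is nondecreasing, and $(e_l)$ is equivalent to the unit vector basis of $\mathrm c_0$ if and only if $\sup_n\beta_n<\infty$.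
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $i_1<\dots<i_{k_n}$ and $i_1\to\infty$, then $i_{k_1}<\dots<i_{k_n}$ and $i_{k_1}\to\infty$. (b) Both sides are $1$-Lipschitz in $(a_l)$ for the $\ell_1^n$ norm; use a finite net.

(c) Every $t\in[0,1]^n$ is a convex combination of $0$--$1$ vectors, so it suffices to delete one coordinate $j$. Let $\eta>0$ and let $J$ be so large that for $J\le i_1<\dots<i_n$ the norms of $\sum_la_lx_{i_l}$ and $\sum_{l\ne j}a_lx_{i_l}$ are within $\eta$ of their limits. Fix $J\le i_1<\dots<i_{j-1}$. Since $(x_i)$ is weakly null, Mazur's theorem gives a finite convex combination $v=\sum_kc_kx_k$ with $\|v\|\le\eta$ and all $k>\max(J,i_{j-1})$. Fix $i_{j+1}<\dots<i_n$ beyond these $k$ and put $w=\sum_{l\ne j}a_lx_{i_l}$. Then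
\[
\Big\|\sum_{l\ne j}a_le_l\Big\|-\eta\le\|w\|\le\sum_kc_k\|w+a_jx_k\|+|a_j|\eta\le\Big\|\sum_la_le_l\Big\|+\eta+|a_j|\eta .
\]

(d) Monotonicity follows from (c), and so does $\max|a_l|\le\|\sum a_le_l\|$. If $\beta=\sup\beta_n<\infty$, split $(a_l)$ into its positive and negative parts; by (c) each contributes at most $\beta\max|a_l|$, so $\|\sum a_le_l\|\le2\beta\max|a_l|$. The converse holds because $\|e_1+\dots+e_n\|=1$ in $\mathrm c_0$.
\end{proof}

\subsection*{Three properties of subsequences}
A finite nonempty $F\subset\mathbb N$ is a \emph{Schreier set} if $|F|\le\min F$. For $0<\epsilon\le\frac14$ and $C\ge1$ consider the following properties of a normalized sequence $(x_i)$, for all $(a_i)\in\mathrm c_{00}$.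
\begin{itemize}
\item[(H1)] $\sum_{i\in F}|f(x_i)|\le C$ for all Schreier sets $F$ and all functionals $f$ with $\|f\|\le1$.
\item[(H2)] $\|\sum_{i\in F}a_ix_i\|\le(2+\epsilon)\|\sum a_ix_i\|$ for all Schreier sets $F$.
\item[(H3)] $\|\sum_{i\le n}a_ix_i\|\le(1+\epsilon)\|\sum a_ix_i\|$ for all $n$.
\end{itemize}
They pass to subsequences: if $F$ is a Schreier set and $i_1<i_2<\cdots$, then $\{i_n:n\in F\}$ has $|F|\le\min F\le i_{\min F}$ elements and is a Schreier set. Since $a_jx_j$ is a difference of two initial sums, (H3) gives
\begin{equation}\label{eq:coeff}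
|a_j|\le2(1+\epsilon)\Big\|\sum a_ix_i\Big\|\le3\Big\|\sum a_ix_i\Big\|.
\end{equation}

\begin{lemma}\label{lem:H}
Let $(x_i)$ be normalized and weakly null, and $0<\epsilon\le\frac14$. Some subsequence generates a spreading model and satisfies \textup{(H2)} and \textup{(H3)}. If the spreading model is equivalent to the unit vector basis of $\mathrm c_0$, a further subsequence also satisfies \textup{(H1)} for some $C$.
\end{lemma}

\begin{proof}
A subsequence with (H2) exists by Odell's theorem on Schreier unconditional sequences \cite{Odell}, and one with (H3) by the Bessaga--Pe{\l}czy\'nski selection principle. Let the spreading model be equivalent to the $\mathrm c_0$ basis and put $C=1+\sup\|\sum_{l\le n}\pm e_l\|<\infty$. For each $n$ there is $j(n)$ with $\|\sum_{i\in F}\pm x_i\|\le C$ for all signs whenever $|F|=n$ and $\min F\ge j(n)$. Choose $i_1<i_2<\cdots$ with $i_n\ge\max_{l\le n}j(l)$. If $F$ is a Schreier set, then $i_{\min F}\ge j(|F|)$, so $\|\sum_{n\in F}\pm x_{i_n}\|\le C$; applying $f$ with the signs of $f(x_{i_n})$ gives (H1).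
\end{proof}

\section{Spreading models other than $\mathrm c_0$}\label{sec:nonc0}

Here a set of large coefficients is small, so (H2) applies to it directly.

\begin{proposition}\label{prop:nonc0}
Let $0<\epsilon\le\frac14$ and $\delta_1\ge\delta_2\ge\dots>0$. Let $(x_i)$ be normalized and weakly null, satisfy \textup{(H2)} and \textup{(H3)}, and generate a spreading model $(e_l)$ that is not equivalent to the unit vector basis of $\mathrm c_0$. There is a subsequence $(x_{i_j})$ such that $\|\sum_{j\in E}a_jx_{i_j}\|\le(2+\epsilon)\|x\|$ whenever $x=\sum a_jx_{i_j}$, $(a_j)\in\mathrm c_{00}$, and $E\ne\emptyset$ is finite with $|a_j|\ge\delta_{\min E}\|x\|$ for $j\in E$.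
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:sm}(d), $\beta_n\to\infty$; choose $n(m)$ with $\delta_m\beta_{\lceil n(m)/2\rceil}\ge4$. Let $|b_l|\ge\delta_m$ for $l\le n(m)$. On some set $S$ of at least $n(m)/2$ indices the $b_l$ have one sign. Lemma~\ref{lem:sm}(c) with $t_l=\delta_m/|b_l|$ on $S$ and $t_l=0$ off $S$ gives $\|\sum b_le_l\|\ge\delta_m\|\sum_{l\in S}e_l\|=\delta_m\beta_{|S|}\ge4$. By Lemma~\ref{lem:sm}(b) there is $J(m)$ such that $\|\sum_{i\in F}b_ix_i\|\ge3$ whenever $|F|=n(m)$, $\min F\ge J(m)$ and $\delta_m\le|b_i|\le3$. Choose $i_1<i_2<\cdots$ with $i_m\ge\max(n(m),J(m))$.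

Let $\|x\|=1$ and $m=\min E$; then $\delta_m\le|a_j|\le3$ on $E$ by \eqref{eq:coeff}. If $F\subset E$, $m\in F$ and $|F|\le n(m)$, then $\{i_j:j\in F\}$ is a Schreier set, so $\|\sum_{j\in F}a_jx_{i_j}\|\le2+\epsilon<3$ by (H2). For $|F|=n(m)$ this contradicts the choice of $J(m)$. Hence $|E|<n(m)$, and we may take $F=E$.
\end{proof}

\section{Matching two bad vectors}\label{sec:matching}

\subsection*{The idea}
Let the spreading model be $\mathrm c_0$, fix $\delta>0$, and ignore $\epsilon$. Suppose that every infinite set of indices contains a finite set $s$ that supports a \emph{bad vector}: $z_s=\sum_{i\in s}a_i^sx_i$ with $\|z_s\|\le1$ and $\|\sum_{i\in E_s}a_i^sx_i\|>3$ for some $E_s\subset\{i:|a_i^s|\ge\delta\}$. Let $f$ be a norm one functional that norms $\sum_{E_s}a_i^sx_i$. Suppose we find a second bad vector $z_u$ and a Schreier set $s_0\subset E_s$ such that $a_i^u=a_i^s$ on $E_s\setminus s_0$ and $f(x_i)=0$ at all other points of $u$. Then, by (H2),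
\[
1\ge f(z_u)=\sum_{i\in E_s}a_i^sf(x_i)-\sum_{i\in s_0}a_i^sf(x_i)>3-2=1,
\]
a contradiction. This is where $3=1+2$ comes from.

Equality of coefficients is relaxed to equality of sign and size class, which we record by a label from a finite set $V$; points of $s\setminus E_s$ get the label $0$. These points must be kept out of $u$, because nothing is known about the sign of $a_i^uf(x_i)$ there. The points of $u\setminus s$, the \emph{fillers}, must lie where $f$ is small. By (H1), a long window of indices far out contains a point where $f$ is small, but which point it is depends on $f$, hence on $s$. So $s$ has to be fixed first, while the fillers lie between the points of $s$ and influence the labels of all later points of $u$. The following proposition has exactly this order of quantifiers.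

A \emph{front} on an infinite set $N\subset\mathbb N$ is a family $\mathcal B$ of nonempty finite subsets of $N$ such that every infinite $L\subset N$ has exactly one initial segment in $\mathcal B$. No member of a front is a proper initial segment of another, since an infinite set extending the longer one would have two initial segments in $\mathcal B$.

\begin{proposition}[Matching]\label{prop:match}
Let $\mathcal B$ be a front on $N$, let $V$ be a finite set with $0\notin V$, let $\lambda_s:s\to V\cup\{0\}$ for $s\in\mathcal B$, and let $K_0,K_1,\ldots\in\mathbb N$. There are an integer $n_0\ge0$, a set $P=\{p_1<p_2<\cdots\}\subset N$ with $p_1\ge n_0$ and $p_{r+1}\ge K_r$ for $r\ge0$, and $s\in\mathcal B$ with $s\subset P$, such that for every sequence of integers $(q_r)_{r\ge0}$ with $r<q_r\le r+K_r$ there is $u\in\mathcal B$ with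
\begin{itemize}
\item[(M1)] $u\setminus s\subset\{p_{q_r}:r\ge0\}$;
\item[(M2)] $\lambda_u(i)=\lambda_s(i)\in V$ for all $i\in s\cap u$;
\item[(M3)] $\lambda_s(i)\ne0$ for at most $n_0$ points $i\in s\setminus u$.
\end{itemize}
\end{proposition}

The proof occupies Sections~\ref{sec:trees}--\ref{sec:delay}. The next example shows why a few points of $s$ have to be given up, and how giving them up helps.

\begin{example}\label{ex:two}
Let $\mathcal B$ be the front on $\mathbb N$ of all $s=\{s_1<s_2<\cdots\}$ with $|s|=s_2+2$, and let $V=\{a,b\}$. Give $s_1$ the label $0$, $s_2$ and the next $s_2-s_1$ points the label $a$, and the last $s_1$ points the label $b$. Increasing $s_1$ produces fewer $a$'s and more $b$'s.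

\emph{No pair satisfies \textup{(M2)} and \textup{(M3)} with $n_0=0$.} Otherwise $s_1\notin u$ and $s\setminus\{s_1\}\subset u\setminus\{u_1\}$ with the same labels. Then $s_2\ge u_2$, and counting points gives $s_2+1\le u_2+1$. So $s\setminus\{s_1\}=u\setminus\{u_1\}$, and counting $b$'s gives $s_1=u_1\in u$, a contradiction.

\emph{$n_0=1$ works.} Take $P$ with $p_{r+1}\ge K_r$ and nondecreasing gaps, and $s_1=p_1$, $s_2=p_2$. We give up $s_2$. A filler is always $p_{q_r}$, where $p_r$ is the largest point used so far by $s$ or $u$. Let $u_1,u_2$ be fillers; as the windows $(r,r+K_r]$ are finite, there are finitely many possible pairs $(u_1,u_2)$, and all have $u_1\ge s_1$ and $u_2-u_1\ge s_2-s_1$. Place the next $s_2-s_1$ points of $s$ beyond all possible $u_2$ and put them into $u$, where they get the label $a$. Then $u$ completes its $a$'s with $(u_2-u_1)-(s_2-s_1)$ fillers, again in finitely many possible ways. Place the last $s_1$ points of $s$ beyond all of these and put them into $u$, where they get the label $b$; finally $u$ takes $u_1-s_1$ fillers. The set $s$ was chosen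 without knowing $(q_r)$. The pattern, with the windows ignored, is
\[
\begin{array}{c|cccccccccc}
i&1&3&4&6&7&8&9&10&11&12\\ \hline
\lambda_s(i)&0&a&&&a&a&b&&&\\
\lambda_u(i)&&&0&a&a&a&b&b&b&b
\end{array}
\]
The point $s_2$ decides how long $s$ is. Keeping it out of $u$ lets $u$ make the corresponding decision later, hence with more room.
\end{example}

\subsection*{The key estimate}
To reach all thresholds with one subsequence we shall diagonalize, and then the vector has a head $y$ supported on indices already chosen. The head is either kept ($\theta=1$) or dropped ($\theta=0$); dropping it costs $|f(y)|\le1+\epsilon$, which explains the constant $4$.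

\begin{proposition}\label{prop:key}
Let $0<\epsilon\le\frac14$, $C\ge1$, and let $(x_i)$ be normalized with \textup{(H1)--(H3)}. Let $N\subset\mathbb N$ be infinite, $y\in\operatorname{span}\{x_i:i<\min N\}$, $\delta>0$, $\theta\in\{0,1\}$ and $\kappa=4-\theta$. There is an infinite $M\subset N$ such that
\[
\Big\|\theta y+\sum_{i\in E}a_ix_i\Big\|\le\kappa+10\epsilon
\]
whenever $z=\sum_{i\in M}a_ix_i$ is finitely supported, $\|y+z\|\le1$ and $E\subset\{i\in M:|a_i|\ge\delta\}$. Every infinite subset of $M$ has the same property.
\end{proposition}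

\begin{proof}
The last sentence holds because a vector supported on a subset of $M$ is supported on $M$. Assume that no $M$ works.

\emph{The front.} Call a finite $s\subset N$ \emph{bad} if there are $z=\sum_{i\in s}a_ix_i$ and $E\subset\{i\in s:|a_i|\ge\delta\}$ with $\|y+z\|\le1$ and $\|\theta y+\sum_Ea_ix_i\|>\kappa+10\epsilon$. Finite supersets of bad sets are bad. The empty set is not bad, since $z=0$ gives $\|\theta y\|\le1$. By assumption every infinite $L\subset N$ has a bad subset, hence a bad initial segment. Let $\mathcal B$ be the family of bad sets $s$ for which $s\setminus\{\max s\}$ is not bad. An initial segment of $L$ is in $\mathcal B$ exactly if it is the shortest bad one, so $\mathcal B$ is a front on $N$.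

\emph{The labels.} For $s\in\mathcal B$ fix witnesses $z_s=\sum_{i\in s}a_i^sx_i$ and $E_s$, and a functional $f_s$ of norm one that norms $\theta y+\sum_{E_s}a_i^sx_i$. Delete from $E_s$ all $i$ with $a_i^sf_s(x_i)\le0$. Then
\begin{equation}\label{eq:data}
a_i^sf_s(x_i)>0\ \ (i\in E_s),\qquad\theta f_s(y)+\sum_{i\in E_s}a_i^sf_s(x_i)>\kappa+10\epsilon,\qquad\|y+z_s\|\le1 .
\end{equation}
By (H3) and \eqref{eq:coeff}, $\|y\|\le1+\epsilon$ and $|a_i^s|\le3$. For $i\in E_s$ let $\lambda_s(i)=(\operatorname{sign}a_i^s,l)$, where $(1+\epsilon)^l\le|a_i^s|<(1+\epsilon)^{l+1}$; since $\delta\le|a_i^s|\le3$, these labels lie in a finite set $V$. For $i\in s\setminus E_s$ let $\lambda_s(i)=0$.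

\emph{The two vectors.} Put $\eta=\epsilon/4$ and $K_r=\lceil C2^r/\eta\rceil$, take $n_0,P,s$ from Proposition~\ref{prop:match}, and let $f=f_s$. For $r\ge0$ the window $\{p_{r+1},\dots,p_{r+K_r}\}$ is a Schreier set, as $K_r\le p_{r+1}$. If $|f(x_i)|>\eta2^{-r}$ at all of its points, the sum of these values would exceed $K_r\eta2^{-r}\ge C$, contrary to (H1). So there is $q_r\in(r,r+K_r]$ with $|f(x_{p_{q_r}})|\le\eta2^{-r}$. Take $u$ for this sequence, and put $Q=s\cap u$ and $s_0=E_s\setminus u$. By (M2), $Q\subset E_s\cap E_u$, so $E_s$ is the disjoint union of $Q$ and $s_0$.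
\begin{itemize}
\item By (M1), $\big|\sum_{i\in u\setminus s}a_i^uf(x_i)\big|\le3\sum_{r\ge0}\eta2^{-r}=6\eta=\frac32\epsilon$.
\item For $i\in Q$, (M2) says that $a_i^u$ and $a_i^s$ have the same sign and size class, so $a_i^u/a_i^s\ge(1+\epsilon)^{-1}$, and $a_i^uf(x_i)\ge(1+\epsilon)^{-1}a_i^sf(x_i)$ by \eqref{eq:data}.
\item By (M3), $s_0$ is empty or $|s_0|\le n_0\le p_1\le\min s_0$. So (H2), applied to $y+z_s$, gives $\sum_{i\in s_0}a_i^sf(x_i)\le2+\epsilon$.
\end{itemize}
Together with \eqref{eq:data} for $s$ and for $u$, this yields
\[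
1\ge f(y+z_u)\ge f(y)+\frac1{1+\epsilon}\Big(\sum_{i\in E_s}a_i^sf(x_i)-(2+\epsilon)\Big)-\frac{3\epsilon}2>f(y)+\frac{\kappa-2+9\epsilon-\theta f(y)}{1+\epsilon}-\frac{3\epsilon}2 .
\]
Recall $f(y)\ge-(1+\epsilon)$ and $(1+\epsilon)^{-1}\ge\frac45$. If $\theta=1$, the right side is
\[
\frac{\epsilon f(y)}{1+\epsilon}+1+\frac{8\epsilon}{1+\epsilon}-\frac{3\epsilon}2\ge1+6.4\epsilon-2.5\epsilon>1 .
\]
If $\theta=0$, it is at least $-(1+\epsilon)+2+\frac{7\epsilon}{1+\epsilon}-\frac{3\epsilon}2\ge1+5.6\epsilon-2.5\epsilon>1$. Both are contradictions.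
\end{proof}

The threshold $\delta$ enters only through the size of the alphabet $V$, and so through $n_0$; and $n_0$ does not affect the constant, because (H2) bounds the projection onto any Schreier set by $2+\epsilon$.

\section{Proofs of the main theorems}\label{sec:proofs}

Proposition~\ref{prop:key} treats one head and one threshold. Finite nets and a diagonal choice treat all of them.

\begin{lemma}\label{lem:diag}
Let $\epsilon$, $(x_i)$, $\theta$, $\kappa$ be as in Proposition~\ref{prop:key} and let $\gamma_1,\gamma_2,\ldots>0$. There are $n_1<n_2<\cdots$ such that for all $k$, all $(a_i)\in\mathrm c_{00}$ with $x=\sum a_ix_{n_i}$, and all $E\subset\{i\ge k:|a_i|\ge\gamma_k\|x\|\}$,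
\[
\Big\|\theta\sum_{i<k}a_ix_{n_i}+\sum_{i\in E}a_ix_{n_i}\Big\|\le(\kappa+17\epsilon)\|x\|.
\]
\end{lemma}

\begin{proof}
Put $N_0=\mathbb N$ and $n_0=0$. Given $n_1<\dots<n_{k-1}$ and an infinite set $N_{k-1}$, let $\mathcal N_k$ be a finite $\epsilon$-net of the ball of radius $2$ in $\operatorname{span}\{x_{n_i}:i<k\}$. Finitely many applications of Proposition~\ref{prop:key} give an infinite $N_k\subset N_{k-1}\cap(n_{k-1},\infty)$ with the property stated there for $\delta=\gamma_k/2$ and every head in $(1+\epsilon)^{-1}\mathcal N_k$. Pick $n_k\in N_k$. Then $n_i\in N_k$ for $i\ge k$.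

The case $x=0$ is trivial by \eqref{eq:coeff}, so let $\|x\|=1$. Put $w=\sum_{i<k}a_ix_{n_i}$ and $z=x-w$. By (H3), $\|w\|\le2$; choose $y\in\mathcal N_k$ with $\|y-w\|\le\epsilon$. Then $\|y+z\|\le1+\epsilon$, and $|a_i|/(1+\epsilon)\ge\gamma_k/2$ on $E$. The property of $N_k$, applied to $(y+z)/(1+\epsilon)$, bounds the left side by $\theta\epsilon+(1+\epsilon)(\kappa+10\epsilon)=\kappa+14\epsilon+10\epsilon^2\le\kappa+17\epsilon$.
\end{proof}

In the proofs of Theorems~\ref{thm:A} and~\ref{thm:C} we fix $0<\epsilon\le\frac14$, obtain constants of the form $3+25\epsilon$ or $4+25\epsilon$ at worst, and rescale $\epsilon$. By Lemma~\ref{lem:H} we may assume that $(x_i)$ generates a spreading model and satisfies (H2) and (H3), and also (H1) in \emph{Case~1}, where the spreading model is equivalent to the $\mathrm c_0$ basis. \emph{Case~2} is the opposite case.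

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\delta_k=\epsilon/k$. In Case~1 take $(x_{n_i})$ from Lemma~\ref{lem:diag} with $\theta=1$, $\gamma_k=\delta_{k+1}/2$. Case~2 is the theorem of Dilworth, Kalton and Kutzarova; since it costs two lines, we include it, taking $(x_{n_i})$ from Proposition~\ref{prop:nonc0} with the thresholds $\delta_{m+1}$, $m\ge1$. Initial segments are covered by (H3).

Let $x=\sum a_ix_{n_i}$, $\|x\|=1$, $E=\{i:|a_i|\ge\delta\}$. The threshold decides where the head ends: let $k=1$ if $\delta\ge\delta_1$, and otherwise let $k$ satisfy $\delta_{k+1}\le\delta<\delta_k$. Then $\delta\ge\delta_{k+1}$, and the vector $v=\sum_{i<k,\,i\notin E}a_ix_{n_i}$ has $\|v\|\le(k-1)\delta_k\le\epsilon$. Put $w=\sum_{i<k,\,i\in E}a_ix_{n_i}$ and $E'=E\cap[k,\infty)$, so that $\sum_Ea_ix_{n_i}=w+\sum_{E'}a_ix_{n_i}$.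

In Case~1 apply Lemma~\ref{lem:diag} to $x'=x-v$, whose head is $w$. As $\|x'\|\le1+\epsilon\le2$, we have $|a_i|\ge\delta_{k+1}\ge\gamma_k\|x'\|$ on $E'$, so $\|\sum_Ea_ix_{n_i}\|\le(3+17\epsilon)(1+\epsilon)\le3+25\epsilon$.

In Case~2, $\|w\|\le(1+\epsilon)+\epsilon$ by (H3). If $E'\ne\emptyset$, then $|a_i|\ge\delta_{k+1}\ge\delta_{\min E'+1}$ on $E'$, so $\|\sum_{E'}a_ix_{n_i}\|\le2+\epsilon$. The total is at most $3+3\epsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose first that $X$ contains an isomorphic copy of $\ell_1$. By James' distortion theorem, for each $\eta\in(0,1)$ there is a normalized sequence $(z_i)$ in $X$ with $\|\sum a_iz_i\|\ge(1-\eta)\sum|a_i|$. Then $\|\sum_Ea_iz_i\|\le\sum|a_i|\le(1-\eta)^{-1}\|\sum a_iz_i\|$ for every $E$, and $\eta=\frac12$ suffices.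

Otherwise take, by Riesz's lemma, unit vectors at mutual distance at least $\frac12$. Rosenthal's $\ell_1$-theorem says that a bounded sequence has a subsequence that is weakly Cauchy or equivalent to the unit vector basis of $\ell_1$; so there is a weakly Cauchy subsequence $(w_i)$. The differences $w_{2i}-w_{2i-1}$ are weakly null and have norm at least $\frac12$, so they remain weakly null after normalization, and Theorem~\ref{thm:A} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
In Case~1, the first statement is Lemma~\ref{lem:diag} with $\theta=0$, $\gamma_k=\delta_k$, used for $k=\min E$, and the second is Lemma~\ref{lem:diag} with $\theta=1$, $\gamma_k=\delta$, used for $k=1$, where the head is empty. In Case~2, Proposition~\ref{prop:nonc0} gives both statements with constant $2+\epsilon$, the second with all thresholds equal to $\delta$.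
\end{proof}

\section{From fronts to labeled trees}\label{sec:trees}

It remains to prove Proposition~\ref{prop:match}. After a Ramsey argument the label of a point of $s$ depends only on the points before it, so the data form a labeled tree of initial segments without infinite branches. To build $s$ and $u$ point by point we need statements of the form ``most next points will do'', closed under finite conjunctions and under negation. An ultrafilter provides this.

\subsection*{The ultrafilter quantifier}
Fix an infinite $M\subset\mathbb N$ and a nonprincipal ultrafilter $\mathcal U$ on $M$: a family of infinite subsets of $M$, closed under supersets and finite intersections, that contains one of $A$, $M\setminus A$ for every $A\subset M$. Write $\forall^*e\ \varphi(e)$ for $\{e\in M:\varphi(e)\}\in\mathcal U$. Then $\forall^*$ commutes with finite conjunctions, $\neg\forall^*e\,\varphi$ is equivalent to $\forall^*e\,\neg\varphi$, and $\forall^*e\,\varphi(e)$ implies that $\varphi(e)$ holds for arbitrarily large $e$. Iterated quantifiers do not commute: $\forall^*e\,\forall^*z\ e<z$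 is true and $\forall^*z\,\forall^*e\ e<z$ is false. One reads $\forall^*e\,\forall^*z$ as ``first $e$, then $z$, much later''.

\subsection*{Trees}
Let $\Lambda$ be a finite alphabet containing $0$. The set $\mathbb T(\Lambda)$ of \emph{trees} is the least set that contains the empty tree $\bot$ and contains $X=\langle a;(X_e)_{e\in M}\rangle$ whenever $a\in\Lambda$ and all $X_e\in\mathbb T(\Lambda)$. We write $X=\langle a;X_e\rangle$; $a$ is the \emph{root label} and the $X_e$ are the \emph{children}. The rank is $\operatorname{rk}\bot=0$, $\operatorname{rk}X=\sup_e(\operatorname{rk}X_e+1)$. All definitions and proofs ``by recursion'' or ``by induction'' on a tuple of trees refer to tuples in which some rank is lowered and none is raised. We write $a\cdot Z$ for the tree with root label $a$ all of whose children equal $Z$, and identify a word $a_1\cdots a_n$ with $a_1\cdot(\cdots(a_n\cdot\bot))$.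

For finite sequences $\nu$ in $M$ let $X_\emptyset=X$ and $X_{\nu^\frown e}=(X_\nu)_e$. A \emph{node} of $X$ is a $\nu$ with $X_\nu$ defined and different from $\bot$; its label is the root label of $X_\nu$; the \emph{root} is the node $\emptyset$. A \emph{chain} is a set of nodes linearly ordered by extension. A set of nodes is \emph{$n$-bounded} if every chain contains at most $n$ of its members, and \emph{bounded} if it is $n$-bounded for some $n$. For a set $r$ of nodes of $X$ let $r_e=\{\nu:e^\frown\nu\in r\}$, a set of nodes of $X_e$. Conversely, sets $r_e$ of nodes of $X_e$ give the set $\bigsqcup r_e=\{e^\frown\nu:e\in M,\ \nu\in r_e\}$ of nodes of $X$; it omits the root and is $n$-bounded if all $r_e$ are.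

Fix a finite set $V\not\ni0$ of \emph{plain letters} and let $\Lambda_0=V\cup\{0\}$. A node is \emph{plain} if its label is in $V$.

\subsection*{Sharing}
Think of $s$ as descending through a tree $G$ and of $u$ as descending through a tree $Y$. The next point goes into $u$ only (a filler), into both, or into $s$ only. For $G,Y\in\mathbb T(\Lambda_0)$ define by recursion $\operatorname{Sh}(G,Y)$ to hold if and only if one of the following does.
\begin{itemize}
\item[(done)] $G=\bot$.
\item[(fill)] $Y=\langle b;Y_e\rangle$ and $\forall^*e\ \operatorname{Sh}(G,Y_e)$.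
\item[(share)] $G=\langle a;G_e\rangle$, $Y=\langle a;Y_e\rangle$, $a\in V$, and $\forall^*e\ \operatorname{Sh}(G_e,Y_e)$.
\item[(omit)] $G=\langle0;G_e\rangle$ and $\forall^*e\ \operatorname{Sh}(G_e,Y)$.
\end{itemize}

\begin{theorem}[Sharing]\label{thm:share}
For every $T\in\mathbb T(\Lambda_0)$ there is a bounded set $m$ of plain nodes such that $\operatorname{Sh}(G,T)$ holds, where $G$ is $T$ with the labels at the nodes of $m$ changed to $0$.
\end{theorem}

\begin{proof}[Proof of Proposition~\ref{prop:match} from Theorem~\ref{thm:share}]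
\emph{Step 1: labels depend only on the past.} Call $t$ \emph{admissible} if it is a proper initial segment of a member of $\mathcal B$; the empty set is admissible, and no member of $\mathcal B$ is. Let $t$ be admissible, $L\subset N$ infinite with $\min L>\max t$, and let $s\in\mathcal B$ be the initial segment of $t\cup L$. If $s$ were an initial segment of $t$, it would be admissible. Hence
\begin{equation}\label{eq:extend}
t\cup\{\min L\}\ \text{is an initial segment of}\ s .
\end{equation}
Give $L$ the \emph{$t$-color} $\lambda_s(\min L)$. It is determined by the initial segment $s\setminus t$ of $L$, so the color classes are open. Choose infinite sets $N\supset M_0\supset M_1\supset\cdots$ and $m_{j+1}=\min M_j$ such that $M_0$ is homogeneous for the $\emptyset$-color, and $M_j\subset M_{j-1}\setminus\{m_j\}$ is homogeneous for the $t$-colors of the finitely many admissible $t\subset\{m_1,\dots,m_j\}$. Let $M=\{m_1<m_2<\cdots\}$, $\mathcal B_M=\{s\in\mathcal B:s\subset M\}$, and let $\mathcal T$ be the set of proper initial segments of members of $\mathcal B_M$. For $t\in\mathcal T$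 with $\max t=m_j$ ($j=0$ if $t=\emptyset$) let $\ell(t)$ be the constant $t$-color on $[M_j]^\omega$. If $s\in\mathcal B_M$, $i\in s$ and $t=s\cap[1,i)$, then $L=(s\setminus t)\cup\{m\in M:m>\max s\}$ lies in $\{m_{j+1},m_{j+2},\dots\}\subset M_j$, has minimum $i$, and $s\sqsubset t\cup L$. Therefore
\begin{equation}\label{eq:past}
\lambda_s(i)=\ell(s\cap[1,i))\qquad(s\in\mathcal B_M,\ i\in s).
\end{equation}

\emph{Step 2: the tree.} Fix $\mathcal U$ on this $M$. By \eqref{eq:extend}, if $t\in\mathcal T$, $e\in M$ and $e>\max t$, then $t\cup\{e\}\in\mathcal T\cup\mathcal B_M$. Put $T_s=\bot$ for $s\in\mathcal B_M$, and for $t\in\mathcal T$ let $T_t$ have root label $\ell(t)$ and children $T_{t\cup\{e\}}$ for $e>\max t$ and $\bot$ for $e\le\max t$. The recursion is well-founded because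
\begin{equation}\label{eq:wf}
\text{no infinite subset of $M$ has all its initial segments in $\mathcal T$:}
\end{equation}
one of them lies in $\mathcal B_M$, which is disjoint from $\mathcal T$. The nodes of $T=T_\emptyset$ are the elements of $\mathcal T$, listed increasingly. Theorem~\ref{thm:share} gives $n_0$ and an $n_0$-bounded $m\subset\mathcal T$ with $\operatorname{Sh}(G_\emptyset,T_\emptyset)$, where $G_t$ is defined like $T_t$ from the labels $\ell_G(t)=0$ for $t\in m$, $\ell_G(t)=\ell(t)$ otherwise.

\emph{Step 3: from ``most'' to ``all''.} A pair $(\sigma,\tau)$ of elements of $\mathcal T\cup\mathcal B_M$ is \emph{good} if $\operatorname{Sh}(G_\sigma,T_\tau)$. To each good pair with $\sigma\in\mathcal T$ assign a \emph{rule}: a clause among (fill), (share), (omit) that holds. To each pair with $\sigma\in\mathcal B_M$, $\tau\in\mathcal T$ assign (fill), which holds as $G_\sigma=\bot$. Only pairs in $\mathcal B_M\times\mathcal B_M$ have no rule. The \emph{$e$-successor} of $(\sigma,\tau)$ is $(\sigma,\tau\cup\{e\})$, $(\sigma\cup\{e\},\tau\cup\{e\})$ or $(\sigma\cup\{e\},\tau)$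 according to the rule, and the set $A(\sigma,\tau)$ of $e>\max(\sigma\cup\tau)$ with good $e$-successor is in $\mathcal U$. Choose $p_1<p_2<\cdots$ in $M$ with $p_{r+1}\ge\max(n_0,K_r)$ and $p_{r+1}\in A(\sigma,\tau)$ for the finitely many good pairs with a rule and $\sigma\cup\tau\subset\{p_1,\dots,p_r\}$. Then for such a pair inside $P$ the $e$-successor is good for \emph{every} $e\in P$ with $e>\max(\sigma\cup\tau)$.

\emph{Step 4: the set $s$.} For a pair inside $P$ let $r(\sigma,\tau)$ be the largest $r$ with $p_r\in\sigma\cup\tau$, and $0$ if there is none. A \emph{filler move} leads from a good pair with rule (fill) to its $p_q$-successor, where $r<q\le r+K_r$, $r=r(\sigma,\tau)$. Finitely many filler moves start at a pair. An infinite sequence of filler moves would extend $\tau$ through elements of $\mathcal T$ forever, since (fill) requires $\tau\in\mathcal T$; this contradicts \eqref{eq:wf}. By K\"onig's lemma, the closure of a finite set of good pairs under filler moves is finite.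

We choose $s_1<s_2<\cdots$ in $P$ and finite nonempty sets $R_j$ of good pairs with first coordinate $\sigma_j=\{s_1,\dots,s_j\}$, closed under filler moves. Let $R_0$ be the closure of $\{(\emptyset,\emptyset)\}$. If $\sigma_j\in\mathcal T$, choose $s_{j+1}\in P$ larger than all elements of $\sigma_j\cup\tau$ for all $(\sigma_j,\tau)\in R_j$, and let $R_{j+1}$ be the closure of the set of $s_{j+1}$-successors of the pairs in $R_j$ with rule (share) or (omit). Such pairs exist, since all pairs in $R_j$ have a rule and filler moves terminate. By \eqref{eq:wf} we reach $j$ with $\sigma_j\in\mathcal B_M$; stop and put $s=\sigma_j$.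

\emph{Step 5: the set $u$.} Given $(q_r)$, start at $(\emptyset,\emptyset)$. At a pair with rule (fill) pass to the $p_{q_r}$-successor, $r=r(\sigma,\tau)$; at a pair $(\sigma_j,\tau)$ with rule (share) or (omit) pass to the $s_{j+1}$-successor. By induction, every pair visited with first coordinate $\sigma_j$ lies in $R_j$. The first coordinate changes at most $|s|$ times and filler moves terminate, so the run ends at a pair without a rule, that is, at $(s,u)$ with $u\in\mathcal B_M$. Every move adds a point larger than all earlier ones. A filler added to $(\sigma_j,\tau)$ produces a pair in $R_j$, so it lies above $s_j$ and below $s_{j+1}$ (if these exist) and is not in $s$. Thus $u\setminus s$ is the set of fillers, which gives (M1); $s\cap u$ is the set of points added by (share); and $s\setminus u$ is the set of points added by (omit).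

If $i$ is added by (share), this happens at the pair $(s\cap[1,i),u\cap[1,i))$, and $\ell_G(s\cap[1,i))=\ell(u\cap[1,i))\in V$. Then $s\cap[1,i)\notin m$, so $\ell(s\cap[1,i))=\ell(u\cap[1,i))\in V$, and \eqref{eq:past} gives (M2). If $i$ is added by (omit), then $\ell_G(s\cap[1,i))=0$, so $\lambda_s(i)=0$ or $s\cap[1,i)\in m$. The sets $s\cap[1,i)$, $i\in s$, form a chain, so the second alternative occurs at most $n_0$ times. This is (M3).
\end{proof}

In Example~\ref{ex:two} the labels already depend only on the past, and with $M=\mathbb N$ the tree is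
\begin{equation}\label{eq:extree}
T=\langle0;T_e\rangle,\qquad T_e=\langle a;(a^{e'-e}b^e)_{e'}\rangle\quad(e'>e),
\end{equation}
if we ignore the finitely many children with too small an index. The proof above turns $\operatorname{Sh}(T,T)$ into a matching with $n_0=0$, so $\operatorname{Sh}(T,T)$ fails: sharing is not reflexive, and $m$ cannot be dispensed with.

\section{An order on trees}\label{sec:order}

As $\operatorname{Sh}$ is not reflexive, we cannot choose minimal elements for it. We replace it by a relation $\preceq$ in which the children of the two trees are chosen one after the other, $\forall^*e\,\forall^*z$, instead of simultaneously. This relation is a well-quasi-order, and Section~\ref{sec:delay} leads back from it to $\operatorname{Sh}$.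

The nodes of $m$ will be found by a minimal choice inside an induction, where we have to remember which letter was given up, and at which stage. So we enlarge the alphabet. For $k\ge0$ let
\[
\Lambda_k=\{0\}\cup V\cup V^{(1)}\cup\dots\cup V^{(k)},
\]
where the $V^{(i)}=\{a^{(i)}:a\in V\}$ are disjoint copies of $V$, whose elements are called \emph{marks}. A mark is a weakened letter: let $c\trianglelefteq c$ for all letters $c$ and $a^{(i)}\trianglelefteq a$ for $a\in V$. This relation is transitive, and
\begin{equation}\label{eq:letters}
a\in V,\ a\trianglelefteq c\ \Rightarrow\ c=a;\qquad c\notin V,\ a\trianglelefteq c\ \Rightarrow\ a=c .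
\end{equation}
For a set $r$ of plain nodes of $X$, $X[r]_k$ is $X$ with each label $a$ at a node of $r$ changed to $a^{(k)}$.

For trees over $\Lambda_k$ define by recursion $X\preceq Y$ to hold if and only if one of the following does.
\begin{itemize}
\item[(empty)] $X=\bot$.
\item[(zero)] $X=\langle0;X_e\rangle$ and $\forall^*e\ X_e\preceq Y$.
\item[(skip)] $Y=\langle b;Y_z\rangle$ and $\forall^*z\ X\preceq Y_z$.
\item[(match)] $X=\langle a;X_e\rangle$, $Y=\langle b;Y_z\rangle$, $0\ne a\trianglelefteq b$, and $\forall^*e\,\forall^*z\ X_e\preceq Y_z$.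
\end{itemize}
If the root label of $X$ is not $0$, then $X\not\preceq\bot$. For words over $\Lambda_0$, $X\preceq Y$ means that $X$ with its zeros deleted is a subsequence of $Y$.

\begin{lemma}\label{lem:trans}
$\preceq$ is transitive.
\end{lemma}

\begin{proof}
Let $X\preceq Y\preceq Z$; we use induction. If $X=\bot$, use (empty). If $X\preceq Y$ by (zero), then $\forall^*e\ X_e\preceq Y\preceq Z$, so $\forall^*e\ X_e\preceq Z$ and (zero) applies. Otherwise $Y=\langle b;Y_z\rangle$ and $X\preceq Y$ holds by (skip) or (match). We distinguish the clause for $Y\preceq Z$.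

(skip): $\forall^*w\ X\preceq Y\preceq Z_w$, so $X\preceq Z$ by (skip).

(zero): $b=0$, so (match) is impossible for $X\preceq Y$ by \eqref{eq:letters}. Pick $z$ with $X\preceq Y_z\preceq Z$.

(match): $Z=\langle c;Z_w\rangle$, $b\trianglelefteq c$ and $\forall^*z\,\forall^*w\ Y_z\preceq Z_w$. If $X\preceq Y$ by (skip), pick $z$ with $X\preceq Y_z$ and $\forall^*w\ Y_z\preceq Z_w$; then $\forall^*w\ X\preceq Z_w$ and (skip) applies. If $X\preceq Y$ by (match), with $X=\langle a;X_e\rangle$, then $0\ne a\trianglelefteq c$, and for most $e$ we can pick $z$ with $X_e\preceq Y_z$ and $\forall^*w\ Y_z\preceq Z_w$. So $\forall^*e\,\forall^*w\ X_e\preceq Z_w$ and (match) applies.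
\end{proof}

Reflexivity is not a formality: it requires $\forall^*e\,\forall^*z\ X_e\preceq X_z$, a comparison between unrelated children. It comes together with the well-quasi-order property.

\begin{theorem}\label{thm:wqo}
Let $k\ge0$.
\begin{itemize}
\item[(a)] For every $T=\langle a;T_e\rangle\in\mathbb T(\Lambda_k)$: $\forall^*e\,\forall^*z\ T_e\preceq T_z$.
\item[(b)] For every sequence $X_1,X_2,\dots$ in $\mathbb T(\Lambda_k)$ there are $i<j$ with $X_i\preceq X_j$.
\item[(c)] Every nonempty $\mathcal A\subset\mathbb T(\Lambda_k)$ has a minimal element: an $X\in\mathcal A$ such that $Z\in\mathcal A$ and $Z\preceq X$ imply $X\preceq Z$.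
\end{itemize}
\end{theorem}

The proof is in Section~\ref{sec:wqo}. It uses that the alphabet is finite, that is, $\delta>0$: infinitely many plain letters would give infinitely many incomparable one-letter words.

\begin{corollary}\label{cor:T}
Let $X=\langle a;X_e\rangle$.
\begin{itemize}
\item[(T1)] $\forall^*e\ X_e\preceq X$.
\item[(T2)] If $a'=0$ or $a'\trianglelefteq a$, and $\forall^*e\ X_e'\preceq X_e$, then $\langle a';X_e'\rangle\preceq X$.
\item[(T3)] If $Y'$ arises from a tree $Y$ by changing labels $c$ at some nodes to $c'$ with $c'=0$ or $c'\trianglelefteq c$, then $Y'\preceq Y$. In particular $Y\preceq Y$.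
\item[(T4)] If $a\ne0$, then $\forall^*z\ X\preceq X_z$ is false.
\end{itemize}
\end{corollary}

\begin{proof}
(T1) is Theorem~\ref{thm:wqo}(a) and (skip). For (T2), if $a'=0$, then $\forall^*e\ X_e'\preceq X_e\preceq X$ and (zero) applies; otherwise $\forall^*e\,\forall^*z\ X_e'\preceq X_e\preceq X_z$ and (match) applies. (T3) follows from (T2) by induction.

For (T4) we count nonzero labels by an ordinal. Let $o(\bot)=0$, and for $Y=\langle b;Y_z\rangle$ let $o(Y)$ be the least $\alpha$ with $\forall^*z\ o(Y_z)<\alpha$ if $b\ne0$, and the least $\alpha$ with $\forall^*z\ o(Y_z)\le\alpha$ if $b=0$. Thus $\forall^*z\ o(Y_z)\le o(Y)$, strictly if $b\ne0$. We show by induction that $X\preceq Y$ implies $o(X)\le o(Y)$. For (empty), $o(X)=0$. For (zero), $\forall^*e\ o(X_e)\le o(Y)$, so $o(X)\le o(Y)$. For (skip), pick $z$ with $X\preceq Y_z$ and $o(Y_z)\le o(Y)$. For (match), $b\ne0$ by \eqref{eq:letters}, and for most $e$ there is $z$ with $o(X_e)\le o(Y_z)<o(Y)$, so $o(X)\le o(Y)$. If now $a\ne0$ and $\forall^*z\ X\preceq X_z$, then $o(X)\le o(X_z)<o(X)$ for some $z$.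
\end{proof}

\section{The well-quasi-order property}\label{sec:wqo}

We first treat an order without ultrafilter. Let $\mathbb S$ be the least set containing $*$ and all $(a,(\sigma_i)_{i\in\mathbb N})$ with $a\in\Lambda_k$, $\sigma_i\in\mathbb S$; the $\sigma_i$ are the children. Define by recursion: $*\le_h\tau$ for all $\tau$; $\sigma\not\le_h*$ for $\sigma\ne*$; and $\sigma=(a,(\sigma_i))\le_h(b,(\tau_j))$ if and only if
\[
(\alpha)\ \ \exists j\ \ \sigma\le_h\tau_j,\qquad\text{or}\qquad(\beta)\ \ a=b\ \text{ and }\ \forall i\,\exists j\ \ \sigma_i\le_h\tau_j .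
\]
By induction and $(\beta)$, $\le_h$ is reflexive. It is transitive: let $*\ne\sigma\le_h\tau\le_h\rho$. If $\tau\le_h\rho_l$, then $\sigma\le_h\rho_l$. If $\tau\le_h\rho$ by $(\beta)$ and $\sigma\le_h\tau_j$, then $\sigma\le_h\tau_j\le_h\rho_l$ for some $l$. If both relations hold by $(\beta)$, then each $\sigma_i$ satisfies $\sigma_i\le_h\tau_j\le_h\rho_l$ for some $j,l$.

Suppose $\sigma^i\not\le_h\sigma^j$ for all $i<j$, with equal root letters. One wants to descend to children until well-foundedness gives a contradiction. But the child of $\sigma^i$ that lies below no child of $\sigma^j$ depends on the pair $(i,j)$, the next step depends on triples, and so on. This is why sequences are replaced by functions of infinite sets.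

\subsection*{Minimal bad arrays}
Let $(Q,\le)$ be a countable set with a reflexive and transitive relation, let $<'$ be a well-founded strict partial order on $Q$ with $q<'r\Rightarrow q\le r$, and let $q\le'r$ mean $q<'r$ or $q=r$. For $X\in[\mathbb N]^\omega$ put $X^-=X\setminus\{\min X\}$. A \emph{bad array} is a pair $p=(B,g)$ with $B=\operatorname{dom}p\subset\mathbb N$ infinite, $g:[B]^\omega\to Q$ Borel (preimages of points are Borel), and $g(X)\not\le g(X^-)$ for all $X\in[B]^\omega$. For bad arrays write $(C,h)\sqsubseteq(B,g)$ if $C\subset B$ and $h\le'g$ on $[C]^\omega$.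

\begin{lemma}[Minimal bad arrays; Nash-Williams, Laver, Simpson]\label{lem:mba}
If $p_*$ is a bad array, there is a bad array $(B,g)\sqsubseteq p_*$ such that no bad array $(C,h)$ with $C\subset B$ satisfies $h<'g$ on all of $[C]^\omega$.
\end{lemma}

\begin{proof}
Assume not. Then arrays can always be strictly decreased, but the domains shrink and may have empty intersection. We shall decrease infinitely often while keeping longer and longer initial parts of the domain. Two constructions are needed.

\emph{Extension.} Let $(C,h)\sqsubseteq(B,g)$ and let $F\subset B$ be finite. On $[C\cup F]^\omega$ put $h^*(X)=h(X)$ if $X\subset C$, and $h^*(X)=g(X)$ otherwise. Then $h^*$ is Borel and $h^*\le'g$. If $X\subset C$, then $X^-\subset C$ and $h$ is bad at $X$. If $X\not\subset C$, then $h^*(X)\le h^*(X^-)$ would give $g(X)\le h^*(X^-)\le g(X^-)$. So $(C\cup F,h^*)$ is a bad array $\sqsubseteq(B,g)$, the \emph{extension of $(C,h)$ by $F$ in $(B,g)$}.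

\emph{Limits.} Let $p_i=(B_i,g_i)$, $p_0\sqsupseteq p_1\sqsupseteq\cdots$, and let $D\subset\bigcap B_i$ be infinite. For $X\in[D]^\omega$ the sequence $g_i(X)$ is $\le'$-decreasing, hence eventually equal to some $g_\infty(X)$. Since $g_\infty^{-1}(q)=\bigcup_n\bigcap_{i\ge n}g_i^{-1}(q)\cap[D]^\omega$, and $g_\infty$ agrees with $g_i$ at $X$ and $X^-$ for large $i$, $(D,g_\infty)$ is a bad array $\sqsubseteq p_i$ for all $i$.

A finite $s\subset B$ is \emph{terminal} for $p=(B,g)$ if there is no $(C,h)\sqsubseteq p$ with $s\sqsubset C$ and $h(X)<'g(X)$ for all $X\in[C]^\omega$ with $s\sqsubset X$. It is \emph{dense} for $p$ if it is terminal for no $p'\sqsubseteq p$ with $s\subset\operatorname{dom}p'$. Density passes to all $p'\sqsubseteq p$ with $s\subset\operatorname{dom}p'$. By assumption, $\emptyset$ is dense for $p_*$.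

\emph{Claim. Let $s$ be dense for $p=(B,g)$ and $n_0\ge\max s$. There is $p'\sqsubseteq p$ with $\operatorname{dom}p'\cap[1,n_0]=B\cap[1,n_0]$ such that $s\cup\{n\}$ is dense for $p'$ for all $n\in\operatorname{dom}p'$, $n>n_0$.}

Put $p_0=p$. Given $p_{i-1}$ and $n_{i-1}$, pick $n_i\in\operatorname{dom}p_{i-1}$, $n_i>n_{i-1}$. If $s\cup\{n_i\}$ is dense for $p_{i-1}$, let $p_i=p_{i-1}$. Otherwise put $i$ into a set $I$: then $s\cup\{n_i\}$ is terminal for some $(C,h)\sqsubseteq p_{i-1}$ with $s\cup\{n_i\}\subset C$, and we let $p_i$ be its extension by $\operatorname{dom}p_{i-1}\cap[1,n_i]$ in $p_{i-1}$. Then $s\cup\{n_i\}$ is terminal for $p_i$: if $(C',h')\sqsubseteq p_i$ and $s\cup\{n_i\}\sqsubset C'$, then $C'\subset C$, and on $[C']^\omega$ the array of $p_i$ is $h$. The domains of $p_i=(B_i,g_i)$ and $p_{i-1}$ agree up to $n_i$, so all $B_i$ contain $B\cap[1,n_0]$ and all $n_j$, $j\ge1$. Let $g_\infty$ be the limit on this set.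

Suppose $I$ is infinite, and let $D'=(B\cap[1,n_0])\cup\{n_i:i\in I\}$. As $s$ is not terminal for $(D',g_\infty)$, there is $(C,h)\sqsubseteq(D',g_\infty)$ with $s\sqsubset C$ and $h(X)<'g_\infty(X)$ whenever $s\sqsubset X\in[C]^\omega$. Let $C_1=s\cup(C\setminus[1,n_0])$ and $\min(C_1\setminus s)=n_i$, $i\in I$. Then $s\cup\{n_i\}\sqsubset C_1$, $(C_1,h)\sqsubseteq p_i$, and $h(X)<'g_\infty(X)\le'g_i(X)$ for $X\in[C_1]^\omega$ with $s\cup\{n_i\}\sqsubset X$. This contradicts terminality for $p_i$. So $I$ is finite, and $p'=(D,g_\infty)$ with $D=(B\cap[1,n_0])\cup\{n_i:i\ge1,\ i\notin I\}$ proves the claim.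

\emph{The descent.} We construct $p_*=p_0\sqsupseteq p_1\sqsupseteq\cdots$, $p_k=(B_k,g_k)$, and $0=d_0<d_1<\cdots$ such that, with $S_k=\{d_1,\dots,d_k\}$, we have $B_k\cap[1,d_k]=S_k$, every $s\subset S_k$ is dense for $p_k$, and $g_{k+1}<'g_k$ on $[B_{k+1}]^\omega$. Given $p_k$, apply the claim successively to all $s\subset S_k$ with $n_0=d_k$. This gives $p'\sqsubseteq p_k$ with $\operatorname{dom}p'\cap[1,d_k]=S_k$ and $s\cup\{n\}$ dense for $p'$ for all $s\subset S_k$ and $n\in\operatorname{dom}p'$, $n>d_k$. Next run through the $s\subset S_k$ again. If $p''=(B'',g'')$ is the current array, $s$ is not terminal for it; take $(C,h)\sqsubseteq p''$ with $s\sqsubset C$ and $h(X)<'g''(X)$ whenever $s\sqsubset X\in[C]^\omega$, put $C_1=s\cup(C\setminus[1,d_k])$, and replace $p''$ by the extension of $(C_1,h)$ by $S_k$ in $p''$. If $X$ is an infinite subset of the new domain with $X\cap[1,d_k]=s$, then $X\subset C_1$ and $s\sqsubset X$, so the value at $X$ has strictly decreased. Let $p_{k+1}$ be the last array; every $X\in[B_{k+1}]^\omega$ has $X\cap[1,d_k]\subset S_k$, so $g_{k+1}(X)<'g_k(X)$.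 Put $d_{k+1}=\min(B_{k+1}\setminus[1,d_k])$; every subset of $S_{k+1}$ is $s$ or $s\cup\{d_{k+1}\}$ with $s\subset S_k$, hence dense.

The set $X=\{d_1,d_2,\dots\}$ lies in every $B_k$, and $g_0(X)>'g_1(X)>'\cdots$ contradicts well-foundedness.
\end{proof}

\begin{lemma}\label{lem:S}
There is no sequence $\sigma^1,\sigma^2,\dots$ in $\mathbb S$ with $\sigma^i\not\le_h\sigma^j$ for all $i<j$.
\end{lemma}

\begin{proof}
Suppose there is. Let $\sigma<'\tau$ mean that $\sigma$ arises from $\tau$ by passing to a child at least once, and let $Q$ be the countable set of all $\sigma$ with $\sigma\le'\sigma^i$ for some $i$. The order $<'$ is well-founded, and $\sigma<'\tau$ implies $\sigma\le_h\tau$ by reflexivity and $(\alpha)$. The map $X\mapsto\sigma^{\min X}$ is a bad array; let $(B,g)$ be as in Lemma~\ref{lem:mba}. No $g(X)$ is $*$, because $g(X)\not\le_hg(X^-)$. By Galvin--Prikry there is an infinite $C\subset B$ such that the root letter of $g(X)$ is constant on $[C]^\omega$. For $X\in[C]^\omega$, $(\beta)$ fails for $g(X)$ and $g(X^-)$, so some child of $g(X)$ is $\le_h$ no child of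 $g(X^-)$; let $h(X)$ be the first one. It is a function of the pair $(g(X),g(X^-))$, which ranges over a countable set, and $X\mapsto X^-$ is continuous, so $h$ is Borel. Since $h(X^-)$ is a child of $g(X^-)$, we have $h(X)\not\le_hh(X^-)$. So $(C,h)$ is a bad array with $h<'g$, contrary to minimality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wqo}]
We prove (a) by induction on the rank. Suppose it holds for all trees of rank less than $\alpha$. For such trees put $\widehat\bot=*$ and, for $X=\langle a;X_e\rangle$,
\[
A_X=\{e:\forall^*z\ X_e\preceq X_z\}\in\mathcal U,\qquad\widehat X=(a,(\widehat{X_e})_{e\in A_X}),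
\]
with the infinite set $A_X$ listed increasingly. A child with index in $A_X$ lies below most children, so a single witness in $\mathbb S$ becomes a statement about most children in $\mathbb T(\Lambda_k)$:
\begin{equation}\label{eq:hat}
\widehat X\le_h\widehat Y\ \Longrightarrow\ X\preceq Y .
\end{equation}
We prove this by induction. Let $X=\langle a;X_e\rangle$; then $\widehat Y\ne*$, so $Y=\langle b;Y_z\rangle$. In case $(\alpha)$, $X\preceq Y_{z_0}$ for some $z_0\in A_Y$, so $\forall^*z\ X\preceq Y_{z_0}\preceq Y_z$ and (skip) applies. In case $(\beta)$, $a=b$, and for each $e\in A_X$ there is $z_0\in A_Y$ with $X_e\preceq Y_{z_0}$, whence $\forall^*z\ X_e\preceq Y_z$. If $a\ne0$ this is (match). If $a=0$, then $X_e\preceq Y$ by (skip) for $e\in A_X$, and (zero) applies.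

Let $\operatorname{rk}T=\alpha$ and suppose (a) fails for $T$. Then $\forall^*e\,\forall^*z\ T_e\not\preceq T_z$. Choose successively $e_j$ with $\forall^*z\ T_{e_j}\not\preceq T_z$ and $T_{e_i}\not\preceq T_{e_j}$ for $i<j$. By \eqref{eq:hat}, $\widehat{T_{e_i}}\not\le_h\widehat{T_{e_j}}$ for $i<j$, contrary to Lemma~\ref{lem:S}. This proves (a). Now \eqref{eq:hat} holds for all trees, and (b) follows from Lemma~\ref{lem:S}.

If (c) fails, there are $X_1,X_2,\dots$ with $X_{i+1}\preceq X_i\not\preceq X_{i+1}$. By (b), $X_i\preceq X_j$ for some $i<j$. Then $j\ne i+1$, and for $j>i+1$ we get $X_i\preceq X_j\preceq X_{j-1}\preceq\dots\preceq X_{i+1}$, a contradiction.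
\end{proof}

\section{Delays, doublings and robust trees}\label{sec:delay}

\subsection*{Delays give sharing}
In (match) the child $z$ of $Y$ is chosen after the child $e$ of $X$ and may be much larger. In (share) it has to be the same. We force this by making $X$ wait one step, so that $Y$ chooses first. The \emph{delay} $X^d$ is defined by $\bot^d=\bot$ and, for $X=\langle a;X_e\rangle$,
\[
X^d=a\cdot\langle0;X_e^d\rangle\quad(a\in V),\qquad X^d=\langle a;X_e^d\rangle\quad(a\notin V).
\]
Only plain nodes are delayed.

\begin{lemma}\label{lem:dsh}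
For $G,Y\in\mathbb T(\Lambda_0)$, $G^d\preceq Y$ implies $\operatorname{Sh}(G,Y)$.
\end{lemma}

\begin{proof}
Induction; let $G\ne\bot$. If $G=\langle0;G_e\rangle$, then $\forall^*e\ G_e^d\preceq G^d\preceq Y$ by (T1), and (omit) applies. Let $G=\langle a;G_e\rangle$ with $a\in V$, so $G^d=a\cdot Z$ with $Z=\langle0;G_e^d\rangle$. If $G^d\preceq Y$ by (skip), then $\forall^*z\ G^d\preceq Y_z$ and (fill) applies. If by (match), then $Y=\langle a;Y_z\rangle$ by \eqref{eq:letters}, and $\forall^*z\ Z\preceq Y_z$. The single tree $Z$ lies above most $G_e^d$ by (T1) and below most $Y_e$, so $\forall^*e\ G_e^d\preceq Y_e$ and (share) applies.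
\end{proof}

So we want $G^d\preceq T$. For the tree \eqref{eq:extree}, let $G$ have label $0$ at the roots of all $T_e$. By (zero) twice and (skip) twice, $G^d\preceq T$ follows from: for $e<e'$, $\forall^*z\,\forall^*z'\ (a^{e'-e}b^e)^d\preceq a^{z'-z}b^z$. This holds for $z\ge e$, $z'-z\ge e'-e$, as the delay of a word only inserts zeros. In the next example unboundedly many nodes per chain are sensitive to a delay, and yet none has to be given up.

\begin{example}\label{ex:U}
Let $M=\mathbb N$, $U_0=\bot$, $U_{n+1}=\langle a;(a^e\cdot U_n)_e\rangle$, where $a^e\cdot U$ means $a\cdot(\cdots(a\cdot U))$. Then $U_1^d\not\preceq U_1$: this would need $\langle0;(a^e)^d\rangle\preceq a^z$ for some $z$, hence $(a^e)^d\preceq a^z$ for some $e>z$. But $U_n^d\preceq U_{2n}$. Indeed, assume $U_{n-1}^d\preceq U_{2n-2}$. If $X^d\preceq Y$, then $(a\cdot X)^d=a\cdot0\cdot X^d\preceq a\cdot Y$ by (match) and (zero). Hence $(a^e\cdot U_{n-1})^d\preceq a^e\cdot U_{2n-2}\preceq a^z\cdot U_{2n-2}$ for $z\ge e$, so $(a^e\cdot U_{n-1})^d\preceq U_{2n-1}$ by (skip) for every $e$. By (zero) and (skip),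 $\langle0;(a^e\cdot U_{n-1})^d\rangle\preceq a^z\cdot U_{2n-1}$ for all $z$, and (match) gives $U_n^d\preceq U_{2n}$. Consequently $T=\langle0;U_e\rangle$ satisfies $T^d\preceq T$, by (zero) and (skip), since $U_{2n}\preceq U_z$ for $z\ge2n$.
\end{example}

In the example each delayed branching node is paid for by two branching nodes of the target: one matches the letter, the other branches later. This suggests the operation of \emph{doubling}. For a set $D$ of plain nodes of $X$ let $\bot^\emptyset=\bot$ and, for $X=\langle a;X_e\rangle$,
\[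
X^D=a\cdot\langle a;X_e^{D_e}\rangle\quad(\text{root}\in D),\qquad X^D=\langle a;X_e^{D_e}\rangle\quad(\text{root}\notin D).
\]
By (T3), a doubled node dominates a delayed one: $a\cdot\langle0;X_e\rangle\preceq a\cdot\langle a;X_e\rangle$. The plan is as follows. A minimal choice of marks makes a tree \emph{robust}; a robust tree has room for boundedly many doublings per chain; and induction on the rank reduces the unboundedly many delays to boundedly many doublings.

\subsection*{Robust trees}
For $k\ge1$, a tree $T\in\mathbb T(\Lambda_k)$ is \emph{$k$-robust} if $T\preceq T[r]_k$ for every bounded set $r$ of plain nodes of $T$: marking boundedly many nodes per chain does not weaken it.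

\begin{lemma}\label{lem:robust}
For $k\ge0$ and $H\in\mathbb T(\Lambda_k)$ there is a bounded set $m$ of plain nodes such that $H[m]_{k+1}$ is $(k+1)$-robust.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:wqo}(c) choose $Y=H[m]_{k+1}$ minimal among all trees of this form with $m$ bounded. If $r$ is a bounded set of plain nodes of $Y$, then $m\cup r$ is a bounded set of plain nodes of $H$, and $Y[r]_{k+1}=H[m\cup r]_{k+1}\preceq Y$ by (T3). Minimality gives $Y\preceq Y[r]_{k+1}$.
\end{proof}

Marking and doubling are dual: if $Y$ has no room for a second copy of a node of $X$, then spoiling one node of $Y$ leaves no room for the first. For words, $aa\not\preceq Y$ means that $Y$ has at most one $a$, and marking it gives $a\not\preceq Y[r]_k$.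

\begin{lemma}\label{lem:dual}
Let $k\ge1$, $X,Y\in\mathbb T(\Lambda_k)$, and let $D$ be a $1$-bounded set of plain nodes of $X$. If $X^D\not\preceq Y$, there is a $1$-bounded set $r$ of plain nodes of $Y$ with $X\not\preceq Y[r]_k$.
\end{lemma}

\begin{proof}
Induction on $(X,Y)$. As $X^D\ne\bot$, we have $X=\langle g;X_e\rangle$. Whenever sets $r_z$ are chosen for most $z$, we put $r_z=\emptyset$ for the others and $r=\bigsqcup r_z$.

\emph{$g=0$.} The root is not in $D$, and (zero) fails: $\forall^*e\ X_e^{D_e}\not\preceq Y$. Pick such an $e$ with $X_e\preceq X$, by (T1), and $r$ with $X_e\not\preceq Y[r]_k$. Then $X\not\preceq Y[r]_k$ by transitivity.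

\emph{$g\ne0$, $Y=\bot$.} Take $r=\emptyset$.

\emph{$g\ne0$, $Y=\langle c;Y_z\rangle$, $g\not\trianglelefteq c$.} As (skip) fails, $\forall^*z\ X^D\not\preceq Y_z$. Choose $r_z$ with $X\not\preceq Y_z[r_z]_k$. Then $Y[r]_k=\langle c;Y_z[r_z]_k\rangle$, and both (skip) and (match) fail for $X\preceq Y[r]_k$.

\emph{$g\ne0$, $Y=\langle c;Y_z\rangle$, $g\trianglelefteq c$, root in $D$.} Then $D=\{\text{root}\}$, $g\in V$, $c=g$ and $X^D=g\cdot X$. As (match) fails, $\forall^*z\ X\not\preceq Y_z$. Mark the root of $Y$. Then $Y[r]_k=\langle g^{(k)};Y_z\rangle$; (skip) fails, and (match) fails because $g\not\trianglelefteq g^{(k)}$.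

\emph{$g\ne0$, $Y=\langle c;Y_z\rangle$, $g\trianglelefteq c$, root not in $D$.} As (match) fails, $\forall^*e\,\forall^*z\ X_e^{D_e}\not\preceq Y_z$. Fix $e$ with $\forall^*z\ X_e^{D_e}\not\preceq Y_z$, $X_e\preceq X$ and $\forall^*e'\ X_e\preceq X_{e'}$, and choose $r_z$ with $X_e\not\preceq Y_z[r_z]_k$ for most $z$. If $X\preceq Y[r]_k$ by (skip), then $\forall^*z\ X_e\preceq X\preceq Y_z[r_z]_k$. If by (match), pick $e'$ with $X_e\preceq X_{e'}$ and $\forall^*z\ X_{e'}\preceq Y_z[r_z]_k$. Both contradict the choice of the $r_z$.
\end{proof}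

\subsection*{Removing the marks of the last level}
In the induction, a child $H$ of $T$ becomes robust only after marking a bounded set $m$ with new marks, and marked nodes are not delayed. The induction hypothesis therefore gives $\Gamma\preceq Y$ for $Y=H[m]_{k+1}$ and $\Gamma=Y^d$, and the delays at $m$ are still missing. Two operations undo the marks. For $Y\in\mathbb T(\Lambda_{k+1})$ let $Y^\circ\in\mathbb T(\Lambda_k)$ arise by changing every label $c^{(k+1)}$ to $c$; write $b\mapsto b^\circ$ for this map on letters. Let $Y^\sharp\in\mathbb T(\Lambda_k)$ arise by restoring the letter and delaying: $\bot^\sharp=\bot$,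
\[
\langle c^{(k+1)};Y_e\rangle^\sharp=c\cdot\langle0;Y_e^\sharp\rangle,\qquad\langle a;Y_e\rangle^\sharp=\langle a;Y_e^\sharp\rangle\quad(a\notin V^{(k+1)}).
\]
One would like to double the nodes of $Y^\circ$ to which the marked nodes of $\Gamma$ are matched. This set need not be bounded, since different parts of $\Gamma$ may use different nodes of one chain of $Y$. So we build an intermediate tree $K$ that follows the derivation of $\Gamma\preceq Y$.

\begin{lemma}\label{lem:transfer}
Let $\Gamma,Y\in\mathbb T(\Lambda_{k+1})$ with $\Gamma\preceq Y$, and let the set of nodes of $\Gamma$ with label in $V^{(k+1)}$ be $n$-bounded. There are $K\in\mathbb T(\Lambda_k)$ and an $n$-bounded set $D$ of plain nodes of $K$ with $K\preceq Y^\circ$ and $\Gamma^\sharp\preceq K^D$.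
\end{lemma}

\begin{proof}
Induction on $(\Gamma,Y)$, for all $n$. Fix a clause that gives $\Gamma\preceq Y$. Pairs $(K_z,D_z)$ obtained for most indices are completed by $(\bot,\emptyset)$.

(empty) Take $K=\bot$, $D=\emptyset$.

(zero) $\Gamma=\langle0;\Gamma_e\rangle$. Take $(K_e,D_e)$ for $(\Gamma_e,Y)$, $K=\langle0;K_e\rangle$, $D=\bigsqcup D_e$. Then $K\preceq Y^\circ$ by (zero), and $\Gamma^\sharp=\langle0;\Gamma_e^\sharp\rangle\preceq\langle0;K_e^{D_e}\rangle=K^D$ by (T2).

(skip) $Y=\langle b;Y_z\rangle$. Take $(K_z,D_z)$ for $(\Gamma,Y_z)$, $K=\langle b^\circ;K_z\rangle$, $D=\bigsqcup D_z$. Then $K\preceq Y^\circ$ by (T2), and $\Gamma^\sharp\preceq K^D$ by (skip).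

(match) $\Gamma=\langle a;\Gamma_e\rangle$, $Y=\langle b;Y_z\rangle$, $0\ne a\trianglelefteq b$. Induction gives a tree for each pair $(e,z)$, but $K$ has one child for each $z$; we choose $e=e(z)$ growing slowly. By Theorem~\ref{thm:wqo}(a) for $\langle0;\Gamma_e^\sharp\rangle$,
\[
A=\{e:\forall^*z\ \Gamma_e\preceq Y_z\ \text{ and }\ \forall^*w\ \Gamma_e^\sharp\preceq\Gamma_w^\sharp\}=\{c_1<c_2<\cdots\}\in\mathcal U .
\]
Choose $w_j\in A$ with $\Gamma_{c_i}^\sharp\preceq\Gamma_{w_j}^\sharp$ for all $i\le j$, and let $B_j=\{z:\Gamma_{w_j}\preceq Y_z\}\in\mathcal U$. Let $j(z)$ be the largest $j\le z$ with $z\in B_j$, if there is one, and $e(z)=w_{j(z)}$. If $z\in B_i$ and $z\ge i$, then $j(z)\ge i$. Hence $\forall^*z\ \Gamma_{e(z)}\preceq Y_z$, and for every $e=c_i\in A$, $\forall^*z\ \Gamma_e^\sharp\preceq\Gamma_{e(z)}^\sharp$. Take $(K_z,D_z)$ for $(\Gamma_{e(z)},Y_z)$ and $K=\langle b^\circ;K_z\rangle$. Then $K\preceq Y^\circ$ by (T2), and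
\begin{equation}\label{eq:diag}
\forall^*e\,\forall^*z\quad\Gamma_e^\sharp\preceq\Gamma_{e(z)}^\sharp\preceq K_z^{D_z}.
\end{equation}
If $a\notin V^{(k+1)}$, then $b\notin V^{(k+1)}$ by \eqref{eq:letters}, so $b^\circ=b$. With $D=\bigsqcup D_z$, \eqref{eq:diag} and (match) give $\Gamma^\sharp=\langle a;\Gamma_e^\sharp\rangle\preceq\langle b;K_z^{D_z}\rangle=K^D$.

If $a=c^{(k+1)}$, then $b\in\{c^{(k+1)},c\}$, so $b^\circ=c$ is plain. In each $\Gamma_e$ the nodes with label in $V^{(k+1)}$ form an $(n-1)$-bounded set, so the $D_z$ can be taken $(n-1)$-bounded, and $D=\{\text{root}\}\cup\bigsqcup D_z$ is $n$-bounded. Put $W=\langle c;K_z^{D_z}\rangle$. By \eqref{eq:diag} and (skip), $\forall^*e\ \Gamma_e^\sharp\preceq W$; by (zero), $\langle0;\Gamma_e^\sharp\rangle\preceq W$; by (match), $\Gamma^\sharp=c\cdot\langle0;\Gamma_e^\sharp\rangle\preceq c\cdot W=K^D$.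
\end{proof}

\subsection*{Robust trees absorb their delay}

\begin{proposition}\label{prop:absorb}
If $k\ge1$ and $T\in\mathbb T(\Lambda_k)$ is $k$-robust, then $T^d\preceq T$.
\end{proposition}

\begin{proof}
Induction on $\operatorname{rk}T$, for all $k$ at once; each step down in rank uses one new level of marks. If $T=\bot$, then $T^d=\bot$. Let $T=\langle b;T_e\rangle$.

\emph{The root is not plain.} If $b\in V$, marking the root gives $T\preceq\langle b^{(k)};T_z\rangle$. As $b\ne0$ and $b\not\trianglelefteq b^{(k)}$, this holds by (skip), contrary to (T4). Thus $T^d=\langle b;T_e^d\rangle$.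

Let $\mathcal I$ be the set of $X\in\mathbb T(\Lambda_k)$ with $X\preceq T$ if $b=0$, and with $\forall^*z\ X\preceq T_z$ if $b\ne0$. It is closed downward under $\preceq$, and $\forall^*e\ T_e\in\mathcal I$ by (T1) and Theorem~\ref{thm:wqo}(a). It suffices to show that $T_e\in\mathcal I$ implies $T_e^d\in\mathcal I$, for then $T^d\preceq T$ by (zero) if $b=0$ and by (match) if $b\ne0$.

\emph{One doubling: if $X\in\mathcal I$ and $D$ is a $1$-bounded set of plain nodes of $X$, then $X^D\in\mathcal I$.} Suppose not. If $b=0$, Lemma~\ref{lem:dual} gives $r$ with $X\not\preceq T[r]_k$, while $X\preceq T\preceq T[r]_k$ by robustness. If $b\ne0$, then $\forall^*z\ X^D\not\preceq T_z$; for these $z$ choose $1$-bounded $r_z$ with $X\not\preceq T_z[r_z]_k$, and let $r=\bigsqcup r_z$. By robustness $T\preceq\langle b;T_z[r_z]_k\rangle$. If this holds by (match), then $\forall^*e\,\forall^*z\ T_e\preceq T_z[r_z]_k$; if by (skip), the same follows from (T1). Pick $e$ with $X\preceq T_e$ and $\forall^*z\ T_e\preceq T_z[r_z]_k$. Then $\forall^*z\ X\preceq T_z[r_z]_k$, a contradiction.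

\emph{Boundedly many doublings: the same holds for $n$-bounded $D$.} Induction on $n$; for $n=0$, $D=\emptyset$ and $X^D=X$. Let $n\ge1$ and let $D^{\min}$ be the set of members of $D$ with no proper initial segment in $D$. It is $1$-bounded, so $X^{D^{\min}}\in\mathcal I$. We show by recursion on $X$ that there is an $(n-1)$-bounded set $D'$ of plain nodes of $X^{D^{\min}}$ with $(X^{D^{\min}})^{D'}=X^D$; then $X^D\in\mathcal I$. For $X=\bot$ take $D'=\emptyset$. Let $X=\langle a;X_e\rangle$. If the root is not in $D$, then $(D^{\min})_e=(D_e)^{\min}$, and we take $D'=\bigsqcup(D_e)'$. If the root is in $D$, then $D^{\min}=\{\text{root}\}$, $X^{D^{\min}}=a\cdot X$, and $D_0=D\setminus\{\text{root}\}$ is $(n-1)$-bounded. Let $D'$ consist of a copy of $D_0$ in each child of $a\cdot X$. Then $(a\cdot X)^{D'}=a\cdot X^{D_0}=a\cdot\langle a;X_e^{D_e}\rangle=X^D$.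

\emph{The delay of a child.} Let $H\in\mathcal I$ be a child of $T$. By Lemma~\ref{lem:robust} there is an $n$-bounded $m$ such that $Y=H[m]_{k+1}$ is $(k+1)$-robust. Since $\operatorname{rk}Y=\operatorname{rk}H<\operatorname{rk}T$, induction gives $\Gamma:=Y^d\preceq Y$. The nodes of $Y$ with label in $V^{(k+1)}$ are those of $m$, so $Y^\circ=H$. The labels along a chain of $Y^d$ are those along a chain of $Y$ with zeros inserted, so the nodes of $\Gamma$ with label in $V^{(k+1)}$ form an $n$-bounded set. Finally $\Gamma^\sharp=H^d$, by recursion on $H=\langle a;H_e\rangle$, with $\Gamma_{(e)}=(H_e[m_e]_{k+1})^d$ and $\Gamma_{(e)}^\sharp=H_e^d$: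
\begin{itemize}
\item root in $m$: $\Gamma=\langle a^{(k+1)};\Gamma_{(e)}\rangle$ and $\Gamma^\sharp=a\cdot\langle0;H_e^d\rangle=H^d$;
\item root plain, not in $m$: $\Gamma=a\cdot\langle0;\Gamma_{(e)}\rangle$ and $\Gamma^\sharp=a\cdot\langle0;H_e^d\rangle=H^d$;
\item root not plain: $\Gamma=\langle a;\Gamma_{(e)}\rangle$ and $\Gamma^\sharp=\langle a;H_e^d\rangle=H^d$.
\end{itemize}
Lemma~\ref{lem:transfer} gives $K\preceq H$ and an $n$-bounded $D$ with $H^d\preceq K^D$. Then $K\in\mathcal I$, so $K^D\in\mathcal I$, so $H^d\in\mathcal I$.
\end{proof}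

The bound $n$ depends on the child $H$ and may be unbounded over the children, as in Example~\ref{ex:U}. This does no harm, because the marks of level $k+1$ are paid for by the robustness of $T$ and disappear. Only the marks of level $1$ are given up.

\begin{proof}[Proof of Theorem~\ref{thm:share}]
Take $m$ from Lemma~\ref{lem:robust} with $k=0$, so that $T[m]_1$ is $1$-robust. Neither marks nor zeros are delayed, so $G^d$ arises from $(T[m]_1)^d$ by changing the marks to $0$. By (T3), Proposition~\ref{prop:absorb} and (T3) again,
\[
G^d\preceq(T[m]_1)^d\preceq T[m]_1\preceq T ,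
\]
and Lemma~\ref{lem:dsh} gives $\operatorname{Sh}(G,T)$.
\end{proof}

This completes the proof of Proposition~\ref{prop:match}, and with it the proofs of Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C}.

\begin{thebibliography}{9}

\bibitem{DOSZ}
S.~J.~Dilworth, E.~Odell, Th.~Schlumprecht, A.~Zsak,
\emph{Partial Unconditionality},
arXiv:math/0510609 (2005).

\bibitem{Odell}
Odell,
\emph{On Schreier unconditional sequences} (1993).

\end{thebibliography}
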